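# Adapted metrics for partially hyperbolic sets with expanding $k$-volumes

## 1. The guess: average the metric over time

A set that is contracted at the rate $Ke^{-\lambda t}$ may first expand for a while before the contraction wins. The constant $K$ measures how long that takes. An adapted metric is one for which there is no waiting: $K=1$. The first guess for such a metric is to average the given one along the flow, $\int_0^T|DX_tv|^2\,dt$. We shall ask for a metric that removes the constants from three inequalities at once: a contraction, a domination and an expansion of $k$-dimensional volumes. So the guess is "yes, such a metric exists, and a time average is one". We shall see that the first half of the guess is right and that the second half fails.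

Here is the setting. Let $M$ be a connected compact $C^\infty$ manifold of dimension $n\ge3$, with or without boundary. Let $X$ be a $C^1$ vector field on $M$, inwardly transverse to $\partial M$ if $\partial M\ne\emptyset$, with flow $X_t$. Then $X_t$ and $DX_t$ are jointly continuous in $(t,x)$, and in charts $\partial_tDX_t=DX(X_t)\,DX_t$. Let $\Lambda\neq\emptyset$ be compact with $X_t(\Lambda)=\Lambda$. Since $X_t(M)\subset\operatorname{int}M$ for $t>0$, we have $\Lambda\subset\operatorname{int}M$, and on $\Lambda$ the flow is defined for all real times.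

**Definition (domination, partial hyperbolicity).** A dominated splitting over $\Lambda$ is a continuous $DX_t$-invariant splitting $T_\Lambda M=E\oplus F$ with $E_x\ne\{0\}$, $F_x\neq\{0\}$ for all $x\in\Lambda$ and constants $K,\lambda>0$ such that
$$\|DX_t\mid E_x\|\cdot\|DX_{-t}\mid F_{X_t(x)}\|\le Ke^{-\lambda t},\qquad x\in\Lambda,\ t\ge0.\tag{1}$$
The set $\Lambda$ is partially hyperbolic with splitting $E\oplus F$ if, in addition,
$$\|DX_t\mid E_x\|\le Ke^{-\lambda t},\qquad x\in\Lambda,\ t\ge0.\tag{2}$$

**Definition ($k$-volume expansion).** Let $\dim F_x=d_F\ge2$ be constant on $\Lambda$ and let $2\le k\le d_F$. All $k$-subspaces of $F$ are volume-expanding if there are $C,\lambda>0$ with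
$$\|(\wedge^kDX_t)(v_1\wedge\dots\wedge v_k)\|\ge Ce^{\lambda t}\|v_1\wedge\dots\wedge v_k\|\tag{3}$$
for all $t>0$, $x\in\Lambda$ and every $k$-frame $v_1,\dots,v_k$ in $F_x$. The norm on $\wedge^k$ comes from $\langle v_1\wedge\dots\wedge v_k,w_1\wedge\dots\wedge w_k\rangle=\det(\langle v_a,w_b\rangle)$.

For example, if $DX_t|_F=\operatorname{diag}(e^{2t},e^{-t})$ in an orthonormal frame, then areas in $F$ grow like $e^{t}$ although one direction of $F$ shrinks. This is the situation to keep in mind: $F$ need not expand vectors.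

These notions do not depend on the Riemannian metric, but $K$ and $C$ do.

**Definition (adapted metric).** A Riemannian metric on $M$ is adapted to $(\Lambda,E\oplus F,k)$ if (1), (2), (3) hold for its norms with $K=1$, $C=1$ and some $\lambda>0$.

Araujo and Salgado ("Dominated splitting for exterior powers and singular hyperbolicity", arXiv:1204.4843, 2012) state as a conjecture that an adapted metric always exists: for every $X$ as above, every compact invariant $\Lambda$ that is partially hyperbolic with splitting $E\oplus F$, $d_F\ge2$ constant, and every $2\le k\le d_F$ for which all $k$-subspaces of $F$ are volume-expanding, there is an adapted metric, which may depend on $\Lambda$, the splitting and $k$. The conjecture is true. Fix once and for all a $C^\infty$ metric $g_0$ on $M$. For it, (1), (2), (3) hold with some constants $K\ge1$, $0<C\le1$ and a common $\lambda>0$.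

**Theorem A.** Let $\Lambda$, $E\oplus F$, $k$ be as in the conjecture, with constants $K\ge1$, $C\le1$, $\lambda$ with respect to $g_0$. For every $0<\lambda'<\lambda$ there is a $C^\infty$ Riemannian metric $g$ on $M$ such that for all $x\in\Lambda$, $t\ge0$ and every $k$-frame in $F_x$:
$$\|DX_t|E_x\|_g\,\|DX_{-t}|F_{X_t(x)}\|_g\le e^{-\lambda't},\qquad\|DX_t|E_x\|_g\le e^{-\lambda't},$$
$$\|\wedge^kDX_t(v_1\wedge\dots\wedge v_k)\|_g\ge e^{\lambda't}\|v_1\wedge\dots\wedge v_k\|_g.$$

### Rates at a point

An inequality without a constant can be read off from derivatives at time $0$, so let us make this precise first. Three pieces of linear algebra are used throughout.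

For an endomorphism $B$ of $V$, let $D_jB$ be its derivation extension to $\wedge^jV$: $D_jB(v_1\wedge\dots\wedge v_j)=\sum_av_1\wedge\dots\wedge Bv_a\wedge\dots\wedge v_j$. One has $e^{D_jB}=\wedge^je^B$. If $B$ is self-adjoint for an inner product $Q$, then an orthonormal eigenbasis $(e_i)$ shows that $D_jB$ is self-adjoint for the induced inner product $\wedge^jQ$ and that its eigenvalues are the sums of $j$ eigenvalues of $B$ with distinct indices. For $B=\operatorname{diag}(2,0,-1)$ the eigenvalues of $D_2B$ are $2,1,-1$.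

Let $A:V\to W$ be an isomorphism of Euclidean spaces with singular values $s_1\le\dots\le s_d$: $Av_i=s_iu_i$ with orthonormal bases $(v_i)$, $(u_i)$. Then $\wedge^jA$ maps the orthonormal basis $v_{i_1}\wedge\dots\wedge v_{i_j}$ to $s_{i_1}\cdots s_{i_j}\,u_{i_1}\wedge\dots\wedge u_{i_j}$. So the minimum of $|\wedge^jAw|/|w|$ over all $w\neq0$ is $s_1\cdots s_j$, and it is attained at the decomposable vector $v_1\wedge\dots\wedge v_j$. Hence (3) for frames is the same as (3) for all $w\in\wedge^kF_x$.

For a symmetric $2$-tensor $h$ put $X_s^*h(x)(v,w)=h(X_sx)(DX_sv,DX_sw)$ and $\mathcal L_Xh=\frac{d}{ds}\big|_{s=0}X_s^*h$ when this exists. For a smooth metric $g$, in a chart, $\mathcal L_Xg=Xg+DX^Tg+g\,DX$, which is continuous because $X$ is $C^1$. For a linear field $X(x)=Bx$ and the flat metric, $\mathcal L_Xg=B+B^T$.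

Let $Z\subset T_\Lambda M$ be a continuous $DX_t$-invariant subbundle of constant rank and put $A_t(x)=DX_t(x)|_{Z_x}$. Given an inner product $g$ and a symmetric form $\ell$ on $Z_x$, the operator $g^{-1}\ell$ defined by $g(g^{-1}\ell\,v,w)=\ell(v,w)$ is $g$-self-adjoint. Let $\alpha_j(g,\ell)$ and $\beta_j(g,\ell)$ denote half the sum of its $j$ largest, respectively $j$ smallest, eigenvalues. These depend continuously on the data.

**Lemma 1.** Let $g$ be a continuous field of inner products and $\ell$ a continuous field of symmetric forms on $Z$ such that, for each $x\in\Lambda$, $s\mapsto A_s(x)^*g(X_sx)$ is $C^1$ on $[0,\infty)$ with derivative $A_s(x)^*\ell(X_sx)$. Then for $0\ne w\in\wedge^jZ_x$ and $t\ge0$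
$$\int_0^t\beta_j(g,\ell)(X_sx)\,ds\le\log\frac{|\wedge^jDX_tw|_g}{|w|_g}\le\int_0^t\alpha_j(g,\ell)(X_sx)\,ds.\tag{4}$$

*Proof.* Let $Q_s=A_s^*g(X_sx)$ and $B=g^{-1}\ell$ at $X_sx$. Then $\dot Q_s(v,w)=g(BA_sv,A_sw)$. Differentiate $\det(Q_s(v_a,w_b))$ row by row: each row $a$ in turn is replaced by $g(BA_sv_a,A_sw_b)$, so the derivative is $\wedge^jg\big(D_jB\,\wedge^jA_s(v_1\wedge\dots\wedge v_j),\wedge^jA_s(w_1\wedge\dots\wedge w_j)\big)$. By bilinearity, for $w_s=\wedge^jA_sw$ we get $\frac{d}{ds}|w_s|_g^2=\langle D_jB\,w_s,w_s\rangle_g$. The extreme eigenvalues of $D_jB$ are $2\alpha_j$ and $2\beta_j$, so $\frac d{ds}\log|w_s|_g$ lies between $\beta_j$ and $\alpha_j$ at $X_sx$. Integrate. $\square$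

For a $C^\infty$ metric $g$ on $M$ the lemma applies to $g|_Z$ with $\ell=(\mathcal L_Xg)|_Z$. We then write $\alpha_j^Z(g)$, $\beta_j^Z(g)$. Since $\min_v\log(|DX_tv|/|v|)$ over $F_x$ equals $-\log\|DX_{-t}|F_{X_tx}\|$, Theorem A will follow once we have a smooth $g$ with
$$\alpha_1^E(g)<-\lambda',\qquad\alpha_1^E(g)-\beta_1^F(g)<-\lambda',\qquad\beta_k^F(g)>\lambda'\qquad\text{on }\Lambda.\tag{5}$$

## 2. Time averages on a contracted bundle, a singularity, and a circle in $\mathbb T^4$

**Contraction alone.** Let $P_t(v)=|DX_tv|^2_{g_0}$ on $E_x$ and $q=\int_0^TP_t\,dt$. Pulling back, $A_s^*q(X_sx)=\int_s^{T+s}P_u\,du$, so Lemma 1 applies with $\ell=P_T-P_0$. By (2), $\ell\le-(1-K^2e^{-2\lambda T})P_0$, and $q\le\frac{K^2}{2\lambda}P_0$. For $T$ large, every eigenvalue of $q^{-1}\ell$ is at most $-\frac{2\lambda}{K^2}(1-K^2e^{-2\lambda T})<0$. The guess works here.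

**A singularity.** Let $\Lambda=\{\sigma\}$ with $X(\sigma)=0$, and let $B_E,B_F$ be the restrictions of $DX(\sigma)$. Let $\nu$ be the largest real part of an eigenvalue of $B_E$ and $\mu_1\le\dots\le\mu_{d_F}$ the real parts of the eigenvalues of $B_F$. Norms of exponentials bound spectral radii, so (2) gives $\nu\le-\lambda$, (1) gives $\nu-\mu_1\le-\lambda$, and (3), which says $\|e^{-tD_kB_F}\|\le C^{-1}e^{-\lambda t}$, gives $\mu_1+\dots+\mu_k\ge\lambda$. Choose real Jordan bases with off-diagonal entries $\eta$ in place of $1$ and declare them orthonormal. The $2\times2$ blocks of complex eigenvalues have symmetric part (real part)$\cdot I$, so the symmetric parts of $B_E,B_F$ are diagonal, with the real parts on the diagonal, up to $O(\eta)$. Since $\mathcal L_Xg=B+B^T$ at $\sigma$, (5) holds for small $\eta$. No averaging is needed, and the conjecture holds for singularities.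

**A periodic orbit.** On $\mathbb T^4=(\mathbb R/2\pi\mathbb Z)^4$ with coordinates $(\theta,x_1,x_2,z)$ let
$$X=\partial_\theta+a_1(\theta)\sin x_1\,\partial_{x_1}+a_2(\theta)\sin x_2\,\partial_{x_2}-2\sin z\,\partial_z,\qquad a_1=2+\varphi',\quad a_2=-1-\varphi',\quad\varphi(\theta)=-h\cos\theta,$$
with $h>1$, and let $\Lambda=\{x_1=x_2=z=0\}$. On $\Lambda$ the flow is $\theta\mapsto\theta+t$, and $DX_t$ is diagonal in the coordinate frame. Take $E=\langle\partial_z\rangle$, $F=\langle\partial_\theta,\partial_{x_1},\partial_{x_2}\rangle$ and $k=d_F=3$. The logarithms of the diagonal entries of $DX_t$ are $-2t$ on $E$ and, on $F$,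
$$f_0=0,\qquad f_1=2t+\varphi(\theta+t)-\varphi(\theta),\qquad f_2=-t-\varphi(\theta+t)+\varphi(\theta).$$
Since $|\varphi(\theta+t)-\varphi(\theta)|\le2h$, in the flat metric the product in (1) is at most $e^{-2t}\max(1,e^{2h-2t},e^{2h+t})\le e^{2h}e^{-t}$. Contraction holds with rate $2$, and $3$-volumes in $F$ grow exactly like $e^{t}$ because $f_0+f_1+f_2=t$. So the hypotheses hold. The flat metric itself is not adapted: at $\theta=\pi/2$ the rate on $\partial_{x_2}$ is $a_2=-1-h<-2$, so (1) with $K=1$ fails for small $t$.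

Now average on $F$ over $[0,T]$ with $T=2\pi m$, $m\ge1$. The averaged metric is diagonal with entries $q_i=\int_0^Te^{2f_i}dt$, and $\ell$ has entries $e^{2f_i(T)}-1$. At $\theta=0$ we have $f_1(T)=2T$, $f_2(T)=-T$, so the rate of $3$-volume there (half the trace of $q^{-1}\ell$) is
$$\frac{e^{4T}-1}{2q_1}-\frac{1-e^{-2T}}{2q_2},\qquad q_1=\int_0^Te^{4t+2h(1-\cos t)}dt,\quad q_2=\int_0^Te^{-2t-2h(1-\cos t)}dt .$$
Since $q_1\ge\int_0^Te^{4t}dt=\frac14(e^{4T}-1)$, the first term is at most $2$. By dominated convergence $\int_0^\infty e^{-2t-2h(1-\cos t)}dt\to0$ as $h\to\infty$, so for $h$ large it is less than $\frac18$, and then the second term is less than $-4(1-e^{-4\pi})<-3$. The rate is negative: for the averaged metric, $3$-volumes in $F$ at $\theta=0$ at first shrink. The flat metric had perfect volume expansion, and averaging, for every $T\in2\pi\mathbb N$, has destroyed it.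

The reason is visible. The average of the volume forms, $\int_0^T\wedge^kP_t\,dt$, would be fine as a norm on $\wedge^kF$, but it is not $\wedge^k$ of $\int_0^TP_t\,dt$, and a norm on $\wedge^kF$ is of use to us only if it is induced by a metric on $F$. Sums do not respect determinants. Products do.

## 3. Averaging logarithms on the circle, and the equation behind it

In the example replace sums by geometric means: for small $\varepsilon>0$ let
$$\log q_i(\theta)=\varepsilon\int_0^\infty e^{-\varepsilon t}\,2f_i(t)\,dt .$$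
Along the orbit, the pulled-back metric has entries $e^{Y_i(s)}$ with $Y_i(s)=\varepsilon\int_s^\infty e^{-\varepsilon(u-s)}2f_i(u)\,du$. Hence
$$\dot Y_i=\varepsilon\,(Y_i-2f_i),\qquad \tfrac12\dot Y_i(0)=\varepsilon^2\int_0^\infty e^{-\varepsilon t}f_i(t)\,dt .$$
The rate is linear in $f_i$. Since $\varepsilon^2\int_0^\infty e^{-\varepsilon t}(c+\rho t)\,dt=\varepsilon c+\rho$, the rates on $F$ are $0$, at least $2-2h\varepsilon$ and at least $-1-2h\varepsilon$. Their sum is exactly $1$, and the rate on $E$ is $-2$. For small $\varepsilon$, (5) holds with a positive $\lambda'$. The additive constants of the hypotheses are multiplied by $\varepsilon$ and the rates survive.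

In general $P_t$ is not diagonal in a common frame. An inner product is a map $V\to V^*$, so it has no logarithm by itself. But the relative operator $Q^{-1}P:V\to V$ of two inner products has one. In rank one, with $y=\log Q$, the equation $\dot y=\varepsilon(y-\log P)$ reads $\dot Q=-\varepsilon Q\log(Q^{-1}P)$. This formula makes sense in every rank, without a choice of basis. The plan is to find, along each orbit, the solution of this equation that stays at bounded distance from $P_t$, to use its value at $t=0$ as the metric, and to replace the exact formula for the rates by inequalities. The inequalities come from Jensen's inequality. They are one-sided, but the equation passes to exterior powers and to duals, and that gives all the bounds we need.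

## 4. The equation $\dot Q=-\varepsilon\,Q\log(Q^{-1}P)$ on inner products

Let $V$ be a finite-dimensional real vector space and $\mathrm{Sym}^+(V)$ its set of inner products, also viewed as maps $V\to V^*$. Write $Q(v)=Q(v,v)$, and $Q\le R$ if $Q(v)\le R(v)$ for all $v$. For $P,Q\in\mathrm{Sym}^+(V)$ the operator $Q^{-1}P$ is $Q$-self-adjoint and positive, since $Q(Q^{-1}Pv,w)=P(v,w)$. Put
$$H=\log(Q^{-1}P),\qquad S(Q,P)=Q(H\cdot,\cdot).$$
This is a symmetric form that depends smoothly on $(Q,P)$. Let $Q^*=Q^{-1}$ be the dual inner product on $V^*$. Duality reverses order: $Q\le R$ implies $R^*\le Q^*$. For instance, if $Q=\operatorname{diag}(q_i)$ and $P=\operatorname{diag}(p_i)$, then $S=\operatorname{diag}(q_i\log(p_i/q_i))$ and $Q^*=\operatorname{diag}(1/q_i)$. For $\varepsilon>0$ and a continuous path $t\mapsto P_t\in\mathrm{Sym}^+(V)$ consider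
$$\dot Q_t=-\varepsilon S(Q_t,P_t).\tag{6}$$

**Lemma 2.**
(a) $S(Q,P)(v)/Q(v)\le\log\big(P(v)/Q(v)\big)$ for $v\neq0$.
(b) If $Q_t$ solves (6) for $P_t$, then $\wedge^jQ_t$ solves (6) on $\wedge^jV$ for $\wedge^jP_t$, and $Q_t^*$ solves (6) on $V^*$ for $P_t^*$. Moreover $\log\big((\wedge^jQ)^{-1}\wedge^jP\big)=D_jH$.
(c) If $Q_t$ solves (6) on $[t_0,t_1]$, then for $v\ne0$
$$\log Q_{t_0}(v)\le e^{-\varepsilon(t_1-t_0)}\log Q_{t_1}(v)+\varepsilon\int_{t_0}^{t_1}e^{-\varepsilon(u-t_0)}\log P_u(v)\,du.\tag{7}$$
(d) If $Q\le R$ and $Q(v)=R(v)$, then $S(Q,P)(v)\le S(R,P)(v)$.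

*Proof.* (a) Normalize $Q(v)=1$. Expand $v$ in a $Q$-orthonormal eigenbasis of $H$, with squared coefficients $w_i$ (so $\sum w_i=1$) and eigenvalues $h_i$. By Jensen's inequality for the concave function $\log$,
$$S(Q,P)(v)=\sum w_ih_i\le\log\sum w_ie^{h_i}=\log Q(e^Hv,v)=\log P(v).$$

(b) We have $\dot Q=-\varepsilon Q(H\cdot,\cdot)$. Differentiating $\det(Q(v_a,w_b))$ row by row, as in Lemma 1, gives $\frac d{dt}\wedge^jQ=-\varepsilon\wedge^jQ(D_jH\cdot,\cdot)$. Further $\wedge^jQ(\wedge^je^Hv,w)=\wedge^jP(v,w)$, because on decomposable vectors both sides are $\det(P(v_a,w_b))$. So $(\wedge^jQ)^{-1}\wedge^jP=\wedge^je^H=e^{D_jH}$. Since $D_jH$ is $\wedge^jQ$-self-adjoint, it is the logarithm, and $\wedge^jQ$ solves (6). For duals, regard $Q$ as a map $V\to V^*$, so that $\dot Q=-\varepsilon QH$. Then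
$$\tfrac d{dt}Q^{-1}=-Q^{-1}\dot QQ^{-1}=\varepsilon\log(Q^{-1}P)\,Q^{-1}=\varepsilon\,Q^{-1}\log(PQ^{-1})=-\varepsilon\,Q^{-1}\log(QP^{-1}),$$
where the third equality holds because conjugation by $Q$ takes $Q^{-1}P$ to $PQ^{-1}$. Now $(Q^*)^{-1}P^*=QP^{-1}$, so the right side is $-\varepsilon S(Q^*,P^*)$.

(c) For $y(t)=\log Q_t(v)$, (6) and (a) give $\dot y=-\varepsilon S(Q_t,P_t)(v)/Q_t(v)\ge\varepsilon y-\varepsilon\log P_t(v)$. That is, $(e^{-\varepsilon t}y)'\ge-\varepsilon e^{-\varepsilon t}\log P_t(v)$. Integrate over $[t_0,t_1]$ and multiply by $e^{\varepsilon t_0}$.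

(d) For $x>0$,
$$\int_0^\infty\frac1s\Big[\frac x{x+s}-\frac1{1+s}\Big]ds=\int_0^\infty\Big[\frac1{1+s}-\frac1{x+s}\Big]ds=\log x,$$
because both integrands equal $\frac{x-1}{(x+s)(1+s)}$. In a basis in which $Q=I$ and $P=\operatorname{diag}(x_i)$, the form $(Q^{-1}+sP^{-1})^{-1}$ is $\operatorname{diag}\big(\frac{x_i}{x_i+s}\big)$ and $S(Q,P)=\operatorname{diag}(\log x_i)$. Hence
$$S(Q,P)=\int_0^\infty\frac1s\Big[(Q^{-1}+sP^{-1})^{-1}-\frac Q{1+s}\Big]ds .$$
If $Q\le R$, then $Q^{-1}+sP^{-1}\ge R^{-1}+sP^{-1}$, so $(Q^{-1}+sP^{-1})^{-1}\le(R^{-1}+sP^{-1})^{-1}$. Evaluate both integrals at $v$: the first terms are ordered, the second terms agree since $Q(v)=R(v)$. $\square$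

In the rank-one model, $\dot y=\varepsilon(y-\log P)$ contracts distances between solutions backwards in time. We need the same in every rank. Put
$$d(Q,\tilde Q)=\max_{v\ne0}\Big|\log\frac{\tilde Q(v)}{Q(v)}\Big| .$$
This is a metric on $\mathrm{Sym}^+(V)$, and $d(Q,\tilde Q)\le r$ means $e^{-r}Q\le\tilde Q\le e^rQ$. It induces the usual topology: measured with $Q$, $d\le r$ gives $|\tilde Q-Q|\le e^r-1$, while $|\tilde Q-Q|\le s<1$ gives $d\le-\log(1-s)$. Its closed balls are closed and bounded sets of symmetric forms that are bounded below by a positive form, so they are compact, and $d$ is complete.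

**Lemma 3.** If $Q,\tilde Q$ solve (6) on $[t_0,t_1]$ for the same $P$, then $d(Q_{t_0},\tilde Q_{t_0})\le e^{-\varepsilon(t_1-t_0)}d(Q_{t_1},\tilde Q_{t_1})$.

*Proof.* Let $f(t,v)=\log(\tilde Q_t(v)/Q_t(v))$ and $m(t)=\max_vf(t,v)$. Since $f$ is homogeneous of degree $0$ in $v$, the maximum may be taken over a compact sphere, where $\partial_tf$ is bounded. So $m$ is Lipschitz. Let $t$ be an interior point at which $m$ is differentiable and let $v$ be a maximizer at time $t$. The function $m-f(\cdot,v)$ is nonnegative and vanishes at $t$, so $m'(t)=\partial_tf(t,v)$.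

Write $m=m(t)$ and $R=e^mQ_t$. By definition of $m$, $\tilde Q_t\le R$ and $\tilde Q_t(v)=R(v)$. Also $\log(R^{-1}P)=\log(Q^{-1}P)-m$, so $S(R,P)=e^m(S(Q,P)-mQ)$. By Lemma 2(d),
$$\frac{S(\tilde Q,P)(v)}{\tilde Q(v)}\le\frac{S(R,P)(v)}{R(v)}=\frac{S(Q,P)(v)}{Q(v)}-m .$$
Therefore
$$m'(t)=-\varepsilon\Big[\frac{S(\tilde Q,P)(v)}{\tilde Q(v)}-\frac{S(Q,P)(v)}{Q(v)}\Big]\ge\varepsilon m(t)\qquad\text{for a.e. }t.$$
So $e^{-\varepsilon t}m(t)$, which is Lipschitz, is nondecreasing, and $m(t_0)\le e^{-\varepsilon(t_1-t_0)}m(t_1)$. The same holds with $Q$ and $\tilde Q$ exchanged, and $d$ is the larger of the two maxima. $\square$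

## 5. The bounded solution along an orbit

Let $Z\subset T_\Lambda M$ be a continuous $DX_t$-invariant subbundle of constant rank, $A_t=DX_t|_Z$, $p=g_0|_Z$, and
$$P^x_t=A_t(x)^*p(X_tx)\in\mathrm{Sym}^+(Z_x),$$
which is jointly continuous in $(t,x)$. By the chain rule $A_s(x)^*P_t^{X_sx}=P_{t+s}^x$. Let $L=\sup_M\frac12\|\mathcal L_Xg_0\|_{g_0}$, with $\|\mathcal L_Xg_0\|_{g_0}=\max_v|\mathcal L_Xg_0(v,v)|/g_0(v,v)$. Then $|\frac d{du}P_u^x(v)|\le2L\,P_u^x(v)$, and Gronwall's inequality gives
$$e^{-2L(u-t)}P_t^x\le P_u^x\le e^{2L(u-t)}P_t^x\qquad(u\ge t\ge0).\tag{8}$$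

**Proposition 4.** For $\varepsilon>0$ and $x\in\Lambda$ there is a solution $Q^x:[0,\infty)\to\mathrm{Sym}^+(Z_x)$ of (6) with $P=P^x$ such that $d(Q_t^x,P_t^x)\le2L/\varepsilon$ for all $t\ge0$. Moreover $q(x):=Q_0^x$ is continuous in $x\in\Lambda$, and $A_s(x)^*q(X_sx)=Q_s^x$ for $s\ge0$.

*Proof.*

**Step 1.** This step solves the equation on $[0,T]$ with a bound independent of $T$. Let $Q^{T,x}$ solve (6) backwards from $Q_T^{T,x}=P_T^x$. Where it is defined, apply (7) on $[t,T]$ and subtract $\log P_t^x(v)$. The weights $e^{-\varepsilon(T-t)}$ and $\varepsilon e^{-\varepsilon(u-t)}du$ have total mass $1$, and $\log(P_u^x(v)/P_t^x(v))\le2L(u-t)$ by (8). Hence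
$$\log\frac{Q_t^{T,x}(v)}{P_t^x(v)}\le2L\Big[(T-t)e^{-\varepsilon(T-t)}+\int_0^{T-t}\varepsilon ue^{-\varepsilon u}du\Big]=\frac{2L}\varepsilon\big(1-e^{-\varepsilon(T-t)}\big)\le\frac{2L}\varepsilon .$$
For the opposite bound pass to duals. By Lemma 2(b), $(Q^{T,x})^*$ solves (6) for $(P^x)^*$ with terminal value $(P_T^x)^*$, and the left half of (8) gives $(P_u^x)^*\le e^{2L(u-t)}(P_t^x)^*$. The same computation yields $(Q_t^{T,x})^*\le e^{2L/\varepsilon}(P_t^x)^*$, that is, $Q_t^{T,x}\ge e^{-2L/\varepsilon}P_t^x$. Thus $d(Q_t^{T,x},P_t^x)\le2L/\varepsilon$. As $P^x_t$ stays in a compact set for $t\in[0,T]$, so does the solution, and it exists on all of $[0,T]$.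

**Step 2.** This step lets $T\to\infty$. For $T<T'$ the solutions $Q^{T,x}$ and $Q^{T',x}$ both solve (6) on $[t,T]$, and by Lemma 3 and Step 1
$$d(Q_t^{T,x},Q_t^{T',x})\le e^{-\varepsilon(T-t)}d(P_T^x,Q_T^{T',x})\le e^{-\varepsilon(T-t)}\frac{2L}\varepsilon .$$
Since $d$ is complete, $Q_t^{T,x}$ converges as $T\to\infty$ to a limit $Q_t^x$, uniformly in $x$ and locally uniformly in $t$. The limit satisfies the same bound. Passing to the limit in the integral form of (6), $Q^x$ satisfies it too, so $Q^x$ is $C^1$ and solves (6).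

**Step 3.** This step proves continuity in $x$. In a local trivialization of $Z$, the matrices $P_t^x$ are jointly continuous in $(t,x)$, and $S$ is smooth. By continuous dependence of solutions on parameters and terminal data, $Q_0^{T,x}$ is continuous in $x$ for fixed $T$. The convergence $Q_0^{T,x}\to q(x)$ is uniform in $d$, and all these forms lie within $d$-distance $2L/\varepsilon$ of $p(x)$, so the matrices converge uniformly as well. Hence $q$ is continuous.

**Step 4.** This step proves the pull-back identity. For an isomorphism $A$ we have $(A^*Q)^{-1}(A^*P)=A^{-1}(Q^{-1}P)A$, so $S(A^*Q,A^*P)=A^*S(Q,P)$. Hence $t\mapsto A_s(x)^*Q_t^{T,X_sx}$ solves (6) for $A_s(x)^*P_t^{X_sx}=P_{t+s}^x$, with value $P_{T+s}^x$ at $t=T$. So does $t\mapsto Q_{t+s}^{T+s,x}$. By uniqueness they agree. Let $T\to\infty$ and put $t=0$. $\square$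

Consequently $s\mapsto A_s(x)^*q(X_sx)=Q_s^x$ is $C^1$ on $[0,\infty)$. With
$$\ell(x):=-\varepsilon S(q(x),p(x)),$$
which is continuous in $x$, its derivative at $s$ is $-\varepsilon S(A_s^*q(X_sx),A_s^*p(X_sx))=A_s(x)^*\ell(X_sx)$. So $(q,\ell)$ is a pair as in Lemma 1.

## 6. Jensen bounds for the rates of $q$

In the diagonal example the rates were $\varepsilon^2\int_0^\infty e^{-\varepsilon t}f_i\,dt$. The general substitute uses
$$a_j(t,x)=\max_{0\ne w\in\wedge^jZ_x}\log\frac{|\wedge^jDX_tw|_{g_0}}{|w|_{g_0}},\qquad b_j(t,x)=\min_{0\ne w\in\wedge^jZ_x}\log\frac{|\wedge^jDX_tw|_{g_0}}{|w|_{g_0}} .$$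
By (8) the singular values of $A_t$ lie in $[e^{-Lt},e^{Lt}]$, so $|a_j|,|b_j|\le jLt$.

**Proposition 5.** For all $x\in\Lambda$ and $1\le j\le\operatorname{rank}Z$,
$$\alpha_j(q,\ell)(x)\le\varepsilon^2\int_0^\infty e^{-\varepsilon t}a_j(t,x)\,dt,\qquad\beta_j(q,\ell)(x)\ge\varepsilon^2\int_0^\infty e^{-\varepsilon t}b_j(t,x)\,dt .$$

*Proof.*

**Step 1.** This step turns the rates into a comparison of $q$ with $p$. Here $q^{-1}\ell=-\varepsilon H$ with $H=\log(q^{-1}p)$, and $D_jH=\log((\wedge^jq)^{-1}\wedge^jp)$ by Lemma 2(b). The extreme eigenvalues of $D_jH$ are the extreme values of $\log(|w|_p^2/|w|_q^2)$ over $w\in\wedge^jZ_x\setminus0$. So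
$$\alpha_j=-\tfrac\varepsilon2\min\operatorname{spec}D_jH=\varepsilon\max_w\log\frac{|w|_q}{|w|_p},\qquad\beta_j=-\tfrac\varepsilon2\max\operatorname{spec}D_jH=\varepsilon\min_w\log\frac{|w|_q}{|w|_p}.$$

**Step 2.** This step extends (7) to infinite time on exterior powers and their duals. By Lemma 2(b), $\wedge^jQ_t^x$ solves (6) for $\wedge^jP_t^x$, and $(\wedge^jQ_t^x)^*$ solves (6) for $(\wedge^jP_t^x)^*$. Apply (7) on $[0,T]$ to each and let $T\to\infty$. From $d(Q_T^x,P_T^x)\le2L/\varepsilon$, by simultaneous diagonalization, $\wedge^jQ_T^x$ is within a factor $e^{\pm2jL/\varepsilon}$ of $\wedge^jP_T^x$, which is within a factor $e^{\pm2jLT}$ of $\wedge^jP_0^x$. The same holds for the duals. So the term $e^{-\varepsilon T}\log(\cdot)$ tends to $0$, and the integrals converge.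

**Step 3.** This step gives the upper bound. For $w\in\wedge^jZ_x\setminus0$ we have $|w|_{P_t}^2=|\wedge^jA_tw|_{g_0}^2\le e^{2a_j}|w|_p^2$, so
$$\log|w|_q^2\le\varepsilon\int_0^\infty e^{-\varepsilon t}\log|w|_{P_t}^2\,dt\le\log|w|_p^2+2\varepsilon\int_0^\infty e^{-\varepsilon t}a_j(t,x)\,dt .$$
With Step 1 this is the first claim.

**Step 4.** This step gives the lower bound by duality. Let $I=\varepsilon\int_0^\infty e^{-\varepsilon t}b_j(t,x)\,dt$. From $\wedge^jP_t\ge e^{2b_j}\wedge^jP_0$ we get $(\wedge^jP_t)^*\le e^{-2b_j}(\wedge^jP_0)^*$. Step 2 for the dual forms gives, for $0\ne\xi\in(\wedge^jZ_x)^*$,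
$$\log|\xi|_{q^*}^2\le\log|\xi|_{p^*}^2-2I .$$
So $(\wedge^jq)^*\le e^{-2I}(\wedge^jp)^*$. Dualizing, $\wedge^jq\ge e^{2I}\wedge^jp$, that is, $|w|_q\ge e^I|w|_p$ on $\wedge^jZ_x$. With Step 1 this is the second claim. $\square$

## 7. From a continuous metric on $\Lambda$ to a smooth metric on $M$

Apply Sections 5 and 6 to $Z=E$ and $Z=F$ with the same $\varepsilon$. Put $q=q_E\oplus q_F$ and $\ell=\ell_E\oplus\ell_F$ on $T_\Lambda M$, with $E\perp F$. These are continuous, and
$$X_\tau^*q-q=\int_0^\tau X_u^*\ell\,du\quad\text{on }\Lambda,\ \tau\ge0.\tag{9}$$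
This $q$ lives only on $\Lambda$ and is only continuous. A smooth metric that is merely $C^0$-close to $q$ is not enough, since the rates involve the derivative along the flow. We must approximate $q$ and $\ell$ together.

**Proposition 6.** For every $\delta>0$ there is a $C^\infty$ metric $g$ on $M$ with $|g-q|_{g_0}\le\delta$ and $|\mathcal L_Xg-\ell|_{g_0}\le\delta$ on $\Lambda$.

*Proof.*

**Step 1.** This step produces a continuous tensor near $\Lambda$ with a continuous Lie derivative. Embed $\mathrm{Sym}^2T^*M$ as a direct summand of a trivial bundle. By Tietze's theorem, and projection to the summand, $q$ extends to a continuous section $h$ of $\mathrm{Sym}^2T^*M$ on $M$. For $\tau>0$ let $h_\tau=\frac1\tau\int_0^\tau X_u^*h\,du$, which is continuous on $M$. For $x\in\operatorname{int}M$ and small $|s|$,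
$$X_s^*h_\tau(x)=\frac1\tau\int_s^{\tau+s}X_u^*h(x)\,du,$$
so $\mathcal L_Xh_\tau=\frac1\tau(X_\tau^*h-h)=:\ell_\tau$ exists and is continuous on $\operatorname{int}M$. On $\Lambda$, by invariance, $h_\tau=\frac1\tau\int_0^\tau X_u^*q\,du$, and by (9) $\ell_\tau=\frac1\tau\int_0^\tau X_u^*\ell\,du$. As $\tau\to0$ these converge uniformly on $\Lambda$ to $q$ and $\ell$. Fix $\tau$ with both errors less than $\delta/2$.

**Step 2.** This step localizes. Choose finitely many charts $U_i\subset\operatorname{int}M$ covering $\Lambda$ and $\chi_i\in C_c^\infty(U_i)$ with $\sum\chi_i=1$ near $\Lambda$. Let $G_i=\chi_ih_\tau$. Then $\mathcal L_XG_i=(X\chi_i)h_\tau+\chi_i\ell_\tau$ is continuous. In the chart, with image $O\subset\mathbb R^n$, write $G=G_i$ as a matrix function. From $X_s^*G(x)=DX_s(x)^TG(X_sx)DX_s(x)$,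
$$G(X_sx)=DX_s(x)^{-T}\,(X_s^*G)(x)\,DX_s(x)^{-1}.$$
So every component $f$ of $G$ has a derivative along the flow, $Yf(x)=\frac d{ds}|_{s=0}f(X_sx)$, and as matrices
$$YG=\mathcal L_XG-DX^TG-G\,DX,$$
which is continuous. Both $f$ and $Yf$ have compact support in $O$.

**Step 3.** This step shows that mollification respects the derivative along $X$. Let $\rho_\eta$ be a standard mollifier and $f_\eta=f*\rho_\eta$, with $\eta$ small. The claim is that $Xf_\eta\to Yf$ uniformly as $\eta\to0$.

Let $\psi\in C_c^1(O)$. For small $|s|$ the substitution $y=X_sx$ gives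
$$\int f(X_sx)\psi(x)\,dx=\int f(y)\,\psi(X_{-s}y)\det DX_{-s}(y)\,dy .$$
Differentiate at $s=0$. On the left $\frac d{ds}f(X_sx)=Yf(X_sx)$ is bounded. On the right the integrand is $C^1$ in $s$, and $\frac d{ds}|_{0}\det DX_{-s}=-\operatorname{div}X$. Hence
$$\int(Yf)\psi=-\int f\,(X\cdot\nabla\psi+\psi\operatorname{div}X).$$
Fix a compact neighborhood $K_0\subset O$ of $\operatorname{supp}f$. If $x$ is farther than $\eta$ from $\operatorname{supp}f$, both $f_\eta$ and $(Yf)*\rho_\eta$ vanish near $x$ or at $x$ by continuity, so let $x$ be within $\eta$ of $\operatorname{supp}f$. For small $\eta$ the ball of radius $\eta$ about $x$ lies in $K_0$. Take $\psi(y)=\rho_\eta(x-y)$, for which $\nabla\psi(y)=-(\nabla\rho_\eta)(x-y)$. Since $Xf_\eta(x)=\int f(y)X(x)\cdot\nabla\rho_\eta(x-y)\,dy$, we get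
$$Xf_\eta(x)-(Yf)*\rho_\eta(x)=\int f(y)\Big[(X(x)-X(y))\cdot\nabla\rho_\eta(x-y)+\rho_\eta(x-y)\operatorname{div}X(y)\Big]dy.\tag{10}$$
The bracket has integral $0$. Indeed $\int X(x)\cdot\nabla\rho_\eta(x-y)\,dy=0$, and the remaining part is the divergence in $y$ of $X(y)\rho_\eta(x-y)$. So in (10) we may replace $f(y)$ by $f(y)-f(x)$. With $\omega_f$ the modulus of continuity of $f$ and $|X(x)-X(y)|\le\eta\sup_{K_0}\|DX\|$ on the ball, the difference (10) is at most
$$\omega_f(\eta)\Big(\sup_{K_0}\|DX\|\;\eta\|\nabla\rho_\eta\|_{L^1}+\sup_{K_0}|\operatorname{div}X|\Big)=O(\omega_f(\eta))\to0,$$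
because $\eta\|\nabla\rho_\eta\|_{L^1}$ does not depend on $\eta$. As $(Yf)*\rho_\eta\to Yf$ uniformly, the claim follows.

**Step 4.** This step assembles the metric. Let $G_i^\eta$ be the componentwise mollification of $G_i$, extended by $0$. Then $G_i^\eta\to G_i$ uniformly, and by Step 3
$$\mathcal L_XG_i^\eta=XG_i^\eta+DX^TG_i^\eta+G_i^\eta DX\;\to\;YG_i+DX^TG_i+G_iDX=\mathcal L_XG_i$$
uniformly. Put $g_1=\sum_iG_i^\eta$. Near $\Lambda$ we have $\sum_iG_i=h_\tau$, so $\sum_i\mathcal L_XG_i=\ell_\tau$ there. Together with Step 1, for small $\eta$, $|g_1-q|\le\delta$ and $|\mathcal L_Xg_1-\ell|\le\delta$ on $\Lambda$. We may assume $\delta$ so small that the first inequality forces $g_1>0$ on $\Lambda$, hence on a neighborhood $U\subset\operatorname{int}M$ of $\Lambda$. With $\chi\in C_c^\infty(U;[0,1])$ and $\chi=1$ near $\Lambda$, set $g=\chi g_1+(1-\chi)g_0$. This is a $C^\infty$ metric equal to $g_1$ near $\Lambda$. $\square$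

## 8. Proof of Theorem A

**Step 1.** This step translates the hypotheses. Let $a(t,x)=\log\|DX_t|E_x\|_{g_0}$ and let $b_j$ be the quantity of Section 6 for $Z=F$. Then $b_1(t,x)=-\log\|DX_{-t}|F_{X_tx}\|_{g_0}$. Also $b_k(t,x)$ is the logarithm of the product of the $k$ smallest singular values of $DX_t|F_x$, a minimum attained at a decomposable vector. So (2), (1) and (3) say
$$a\le\log K-\lambda t,\qquad a-b_1\le\log K-\lambda t,\qquad b_k\ge\log C+\lambda t.\tag{11}$$

**Step 2.** This step gets the rates of $(q,\ell)$. Since $\varepsilon^2\int_0^\infty e^{-\varepsilon t}(c+\rho t)\,dt=\varepsilon c+\rho$, Proposition 5 for $E$ and $F$ together with (11) gives on $\Lambda$, writing $\alpha_1^E(q)$ for $\alpha_1(q_E,\ell_E)$ and similarly for $F$,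
$$\alpha_1^E(q)\le-\lambda+\varepsilon\log K,\qquad\alpha_1^E(q)-\beta_1^F(q)\le-\lambda+\varepsilon\log K,\qquad\beta_k^F(q)\ge\lambda-\varepsilon|\log C|.$$
Choose $\varepsilon$ so small that these quantities are $<-\lambda'$, $<-\lambda'$, $>\lambda'$.

**Step 3.** This step passes to a smooth metric. The numbers $\alpha_1^E,\beta_1^F,\beta_k^F$ depend continuously on the point $x\in\Lambda$, the inner product and the symmetric form, and the set $\{(x,q(x),\ell(x)):x\in\Lambda\}$ is compact. So the strict inequalities persist for all triples $(x,g,m)$ with $|g-q(x)|\le\delta$ and $|m-\ell(x)|\le\delta$, if $\delta$ is small. Let $g$ be the metric of Proposition 6 for this $\delta$. Then (5) holds. Only the restrictions of $g$ and $\mathcal L_Xg$ to $E$ and to $F$ enter, so it does not matter whether $E$ and $F$ are $g$-orthogonal.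

**Step 4.** This step integrates. By (4), for $x\in\Lambda$ and $t\ge0$,
$$\|DX_t|E_x\|_g\le\exp\int_0^t\alpha_1^E(g)(X_sx)\,ds\le e^{-\lambda't},$$
$$\|DX_t|E_x\|_g\,\|DX_{-t}|F_{X_tx}\|_g\le\exp\int_0^t\big(\alpha_1^E(g)-\beta_1^F(g)\big)(X_sx)\,ds\le e^{-\lambda't},$$
$$\|\wedge^kDX_t(v_1\wedge\dots\wedge v_k)\|_g\ge\exp\Big(\int_0^t\beta_k^F(g)(X_sx)\,ds\Big)\|v_1\wedge\dots\wedge v_k\|_g\ge e^{\lambda't}\|v_1\wedge\dots\wedge v_k\|_g .$$
So $g$ is adapted. This proves Theorem A, and with it the conjecture. $\blacksquare$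

## 9. Several inequalities at once, optimal rates, and a Jordan block

Domination was used only as one of the inequalities in (11). Let $T_\Lambda M=E^1\oplus\dots\oplus E^r$ be any continuous $DX_t$-invariant splitting with constant ranks, not necessarily dominated. For a metric $g$ let $a_{ij}^g(t,x)$ and $b_{ij}^g(t,x)$ be the maximum and minimum of $\log(|\wedge^jDX_tw|_g/|w|_g)$ over $0\ne w\in\wedge^jE_x^i$.

**Theorem B.** Let finitely many inequalities
$$\sum_{i,j}c_{ij}\,a_{ij}^{g_0}(t,x)-\sum_{i,j}c_{ij}'\,b_{ij}^{g_0}(t,x)\le\kappa+\rho t\qquad(x\in\Lambda,\ t\ge0),\qquad c_{ij},c_{ij}'\ge0,\tag{12}$$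
be given, each with its own $c,c',\kappa,\rho$. For every $\eta>0$ there is one $C^\infty$ metric $g$ on $M$ for which all of them hold with $\kappa$ replaced by $0$ and $\rho$ by $\rho+\eta$. Conversely, if an inequality holds for some metric $g$ with some constants $(\kappa,\rho)$, then it holds for $g_0$ with the same $\rho$ and another $\kappa$.

*Proof.* Apply Sections 5 and 6 to each $E^i$ with a common $\varepsilon$, and let $(q,\ell)=\bigoplus_i(q_{E^i},\ell_{E^i})$. Since the coefficients are nonnegative, Proposition 5 gives for each inequality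
$$\sum c_{ij}\alpha_j^{E^i}(q)-\sum c_{ij}'\beta_j^{E^i}(q)\le\varepsilon^2\int_0^\infty e^{-\varepsilon t}(\kappa+\rho t)\,dt=\rho+\varepsilon\kappa\quad\text{on }\Lambda .$$
Take $\varepsilon$ with $\varepsilon\max(\kappa,0)<\eta/2$ for all listed inequalities. The proof of Proposition 6 uses only the continuity of $q,\ell$ and (9), which holds for this $(q,\ell)$ as well. As in Step 3 of Section 8 we obtain a smooth $g$ for which all the corresponding sums are $<\rho+\eta$ on $\Lambda$. By (4), $a_{ij}^g(t,x)\le\int_0^t\alpha_j^{E^i}(g)(X_sx)\,ds$ and $-b_{ij}^g(t,x)\le-\int_0^t\beta_j^{E^i}(g)(X_sx)\,ds$. Adding up with the coefficients gives the bound $(\rho+\eta)t$.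

For the converse, two metrics on the compact $M$ are uniformly equivalent, so for some $c\ge1$ all induced norms on the $\wedge^jE^i$ agree up to a factor $c$. Then $a_{ij}^{g_0}\le a_{ij}^g+2\log c$ and $b_{ij}^{g_0}\ge b_{ij}^g-2\log c$, which changes only $\kappa$. $\square$

**Consequence 1 (one metric, all rates).** Under the hypotheses of the conjecture, let $\lambda_d^*$, $\lambda_c^*$, $\lambda_{v,k}^*$ be the suprema of the admissible rates for domination, contraction of $E$, and expansion of $k$-volumes in $F$, for those $k$ for which expansion holds. They are independent of the metric. For any smaller rates $\lambda_d<\lambda_d^*$, $\lambda_c<\lambda_c^*$, $\lambda_{v,k}<\lambda_{v,k}^*$, a single $C^\infty$ metric realizes all these inequalities, for all such $k$ simultaneously, with constants $K=C=1$. No metric realizes rates larger than the starred ones.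

*Proof.* The suprema do not depend on the metric by the converse part of Theorem B, and they are finite because $|a_j|,|b_j|\le jLt$. For the existence, choose admissible rates strictly between the prescribed ones and the suprema. As in (11), the corresponding estimates for $g_0$ are finitely many inequalities of the form (12): $a-b_1\le\log K-\lambda t$, $a\le\log K-\lambda t$, and $-b_k\le-\log C-\lambda t$, each with its own rate and constant. Apply Theorem B with $\eta$ smaller than all the gaps. The last statement is the definition of the suprema together with their independence of the metric. $\square$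

**Consequence 2 (infinitesimal criterion).** For a continuous $DX_t$-invariant splitting $E\oplus F$ with constant ranks and nonzero summands, the hypotheses of the conjecture hold if and only if there is a $C^\infty$ metric $g$ such that at each $x\in\Lambda$: $\mathcal L_Xg$ is negative definite on $E_x$; every eigenvalue of $\mathcal L_Xg|_{E_x}$ (relative to $g$) is smaller than every eigenvalue of $\mathcal L_Xg|_{F_x}$; and the sum of the $k$ smallest eigenvalues of $\mathcal L_Xg|_{F_x}$ is positive.

*Proof.* The three conditions say $\alpha_1^E(g)<0$, $\alpha_1^E(g)-\beta_1^F(g)<0$ and $\beta_k^F(g)>0$ on $\Lambda$. If the hypotheses hold, the metric of Section 8 satisfies them by (5). Conversely, these functions are continuous and $\Lambda$ is compact, so for some $c>0$ they are $\le-c$, $\le-c$, $\ge c$ on $\Lambda$. Then (4) gives (2), (1), (3) for $g$ with $K=C=1$ and rate $c$. $\square$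

**Consequence 3 (the loss of rate cannot be avoided in general).** The condition $\lambda_{v,k}<\lambda_{v,k}^*$ in Consequence 1 cannot be weakened to $\le$ in general.

*Proof.* Let $2\le k<d_F<n$, and let $X$ have a singularity $\sigma$ with $DX(\sigma)=-I$ on $E$ and $DX(\sigma)=I+N$ on $F$, where $N$ is a single nilpotent Jordan block, $Ne_1=0$, $Ne_{i+1}=e_i$. Take $\Lambda=\{\sigma\}$. On $E$ the contraction rate is $1$. The product in (1) is $e^{-t}\cdot e^{-t}\|e^{-tN}\|$, and $\|e^{-tN}\|$ grows polynomially, so (1) holds. On $\wedge^kF$ we have $\wedge^kDX_t=e^{kt}e^{tD_kN}$. Since $D_kN$ is nilpotent, $\|e^{-tD_kN}\|$ grows at most polynomially, so every rate less than $k$ is admissible in (3). No rate larger than $k$ is admissible, because $D_kN(e_1\wedge\dots\wedge e_k)=0$ and so this vector grows exactly like $e^{kt}$. Thus the hypotheses hold and $\lambda_{v,k}^*=k$.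

Suppose some metric gave $|\wedge^kDX_tw|\ge e^{kt}|w|$ for all $t>0$ and all decomposable $w$. By the singular value remark in Section 1 this holds for all $w\in\wedge^kF_\sigma$, which means $\|e^{-tD_kN}\|\le1$ for all $t>0$. But $D_kN$ is nonzero:
$$D_kN(e_2\wedge\dots\wedge e_{k+1})=e_1\wedge e_3\wedge\dots\wedge e_{k+1}\ne0,$$
since replacing $e_i$ by $e_{i-1}$ for $i\ge3$ repeats a factor. So $e^{-tD_kN}$ is a nonconstant polynomial in $t$, and its norm tends to infinity as $t\to\infty$. This is a contradiction. $\square$
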